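# Pluriclosed flow on properly elliptic surfaces: collapse to the base curve

## 1. Hermitian metrics with torsion and the pluriclosed flow

Let $M$ be a complex surface with local holomorphic coordinates $(z^1,z^2)$, and write $\partial_i=\partial/\partial z^i$, $\partial_{\bar j}=\partial/\partial\bar z^j$. A Hermitian metric is given by its Kähler form $\omega=\sqrt{-1}\,g_{i\bar j}\,dz^i\wedge d\bar z^j$. Inverse matrices satisfy $g^{\bar lk}g_{k\bar m}=\delta^l_m$, and we put
$$D=\det(g_{i\bar j}),\qquad \Delta f=g^{\bar lk}\partial_k\partial_{\bar l}f,\qquad |\beta|^2=|\beta|_g^2=g^{\bar lk}\beta_k\overline{\beta_l}\quad\text{for }(1,0)\text{-forms }\beta .$$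
Inequalities between real $(1,1)$-forms are inequalities of Hermitian forms, and $\mathrm{tr}_\omega(\sqrt{-1}\alpha_{i\bar j}dz^i\wedge d\bar z^j)=g^{\bar ji}\alpha_{i\bar j}$. Since an eigenvalue of a nonnegative matrix is at most the trace,
$$\alpha\ge 0\ \Longrightarrow\ \alpha\le(\mathrm{tr}_\omega\alpha)\,\omega. \tag{1.1}$$

**Definition 1.** The metric $\omega$ is *pluriclosed* if $\partial\bar\partial\omega=0$. In coordinates, for all $i,j,k,l$,
$$\partial_i\partial_{\bar j}g_{k\bar l}-\partial_k\partial_{\bar j}g_{i\bar l}-\partial_i\partial_{\bar l}g_{k\bar j}+\partial_k\partial_{\bar l}g_{i\bar j}=0. \tag{1.2}$$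

**Example 1.** On $\mathcal U\times\mathbb C\ni(w,z)$, with $\mathcal U\subset\mathbb C$ open, take a constant $p_0>0$ and functions $h$ (complex) and $y>0$ (real) of $w$ alone, and
$$\omega=\sqrt{-1}\,p_0\,(dz+h\,dw)\wedge\overline{(dz+h\,dw)}+\sqrt{-1}\,y\,dw\wedge d\bar w. \tag{1.3}$$
Then $g_{z\bar z}=p_0$, $g_{w\bar z}=p_0h$, $g_{w\bar w}=y+p_0|h|^2$. The left side of (1.2) is skew in $(i,k)$ and in $(j,l)$, so only $i=j=w$, $k=l=z$ matters. There it reads $\partial_w\partial_{\bar w}g_{z\bar z}$ plus terms with a $z$- or $\bar z$-derivative, hence $0$. So (1.3) is pluriclosed for every $h$ and $y$.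

**Definition 2.** The *Chern connection* $\nabla$ has $\nabla_k\partial_i=\Gamma_{ki}^m\partial_m$, $\Gamma_{ki}^m=g^{\bar jm}\partial_kg_{i\bar j}$, $\nabla_{\bar k}\partial_i=0$. Its *torsion* and torsion trace are
$$T_{ij\bar k}=\partial_ig_{j\bar k}-\partial_jg_{i\bar k},\quad T_{ij}{}^m=g^{\bar km}T_{ij\bar k}=\Gamma^m_{ij}-\Gamma^m_{ji},\quad T_i=g^{\bar lk}T_{ik\bar l},\quad T_{\bar i}=\overline{T_i},\quad \mathsf T=T_i\,dz^i .$$
Since $\partial\omega=\frac{\sqrt{-1}}2T_{ki\bar j}\,dz^k\wedge dz^i\wedge d\bar z^j$, the metric is Kähler exactly when $T=0$.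

For Example 1: $D=p_0y$, $g^{\bar ww}=1/y$, $g^{\bar wz}=-h/y$, $T_{wz\bar z}=0$, $T_{wz\bar w}=p_0\partial_w\bar h$. So (1.3) is Kähler iff $h$ is holomorphic. With $\mathcal F=y^{-1}\partial_{\bar w}h$,
$$T_z=g^{\bar ww}T_{zw\bar w}=-p_0\bar{\mathcal F},\qquad T_w=g^{\bar wz}T_{wz\bar w}=-p_0h\bar{\mathcal F}. \tag{1.4}$$

**Definition 3.** The *Bismut connection* $\nabla^B$ is the unique Hermitian connection whose torsion, lowered with $g$, is totally skew-symmetric. If $\alpha$ is its trace form on $T^{1,0}$ in a coordinate frame, its *Ricci form* is $\rho_B=\sqrt{-1}\,d\alpha$.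

**Lemma 1.** $(\rho_B^{1,1})_{i\bar j}=-\partial_i\partial_{\bar j}\log D+\partial_{\bar j}T_i+\partial_iT_{\bar j}$.

*Proof.* The claim is that $\nabla^B_i\partial_j=\Gamma^k_{ji}\partial_k$ and $\nabla^B_{\bar j}\partial_i=g^{\bar lk}\overline{T_{jl\bar i}}\,\partial_k$. This connection preserves $T^{1,0}$. It is metric, because
$$g(\nabla^B_i\partial_j,\partial_{\bar l})+g(\partial_j,\overline{\nabla^B_{\bar i}\partial_l})=\partial_jg_{i\bar l}+T_{ij\bar l}=\partial_ig_{j\bar l}.$$
Let $c$ be its lowered torsion. Then $c(\partial_i,\partial_j,\partial_{\bar k})=\partial_jg_{i\bar k}-\partial_ig_{j\bar k}=-T_{ij\bar k}$. Moreover $c(\partial_i,\partial_{\bar j},\partial_k)=g(\overline{\nabla^B_{\bar i}\partial_j},\partial_k)=T_{ik\bar j}$ and $c(\partial_i,\partial_{\bar j},\partial_{\bar l})=-\overline{T_{jl\bar i}}$. The first two values are negatives of each other after exchanging the last two arguments, the third is $\overline{c(\partial_j,\partial_l,\partial_{\bar i})}$, and $c(\partial_i,\partial_j,\partial_k)=0$.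 So $c$ is totally skew and this is the Bismut connection.

Its trace form is $\alpha_i=\Gamma^k_{ki}=g^{\bar lk}\partial_kg_{i\bar l}=\partial_i\log D-T_i$ and $\alpha_{\bar j}=g^{\bar li}\overline{T_{jl\bar i}}=T_{\bar j}$. The $(1,1)$-part of $d\alpha$ has components $\partial_i\alpha_{\bar j}-\partial_{\bar j}\alpha_i$, which is the claim. $\square$

For a Kähler metric this is the usual Ricci form $\rho_\omega=-\sqrt{-1}\,\partial\bar\partial\log D$. Note also that $\rho_B$ and $\mathsf T$ do not change when $\omega$ is multiplied by a positive constant.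

**Definition 4.** The *pluriclosed flow* is $\partial_t\omega_t=-(\rho_B(\omega_t))^{1,1}$, that is,
$$\partial_tg_{i\bar j}=\partial_i\partial_{\bar j}\log D-\partial_{\bar j}T_i-\partial_iT_{\bar j}. \tag{1.5}$$

On a compact manifold, short-time existence, uniqueness and preservation of $\partial\bar\partial\omega=0$ are due to Streets–Tian (*A parabolic flow of pluriclosed metrics*, IMRN 2010).

For Example 1 we insert (1.4) into (1.5). The $(z,\bar z)$ component is $0=0$. The $(w,\bar z)$ component is $p_0\partial_th=-\partial_wT_{\bar z}=p_0\partial_w\mathcal F$. The $(w,\bar w)$ component is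
$$\partial_ty+p_0(\bar h\,\partial_th+h\,\partial_t\bar h)=\partial_w\partial_{\bar w}\log y+p_0\partial_{\bar w}(h\bar{\mathcal F})+p_0\partial_w(\bar h\mathcal F).$$
Inserting $\partial_th=\partial_w\mathcal F$ and $\partial_{\bar w}h=y\mathcal F$ leaves the system
$$\partial_th=\partial_w\mathcal F,\qquad \partial_ty=\partial_w\partial_{\bar w}\log y+2p_0\,y|\mathcal F|^2,\qquad \mathcal F=y^{-1}\partial_{\bar w}h. \tag{1.6}$$

## 2. Properly elliptic surfaces, orbifold curves, and limits of metrics

**Definition 5.** A *properly elliptic surface* is a minimal compact complex surface $M$ of Kodaira dimension $\kappa(M)=1$ with an elliptic fibration $\pi:M\to B$ over a curve.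

We use the following facts about minimal elliptic surfaces $\pi:M\to B$ with $b_1(M)$ odd and $\kappa(M)\ge0$.

* (i) Only multiple fibres occur. A finite cover of $M$ is an elliptic fibre bundle over a curve that is a branched cover of $B$.
* (ii) $\kappa(M)=1$ holds exactly when the orbifold Euler characteristic of $B$ (orbifold points at the images of the multiple fibres) is negative; then the canonical bundle of $M$ is nef.
* (iii) If $\kappa(M)=1$, then $B$ carries a unique orbifold Kähler–Einstein metric $\omega_{KE}$ with $\rho_{\omega_{KE}}=-\omega_{KE}$, and $M$ has a geometric structure modeled on $\widetilde{SL}_2\times\mathbb R$.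

**Example 2.** Let $B'$ be a compact curve of genus $\mathsf g\ge2$ and $\ell>0$. Let $X_\ell$ be the quotient of $TB'$ minus its zero section by $v\mapsto e^{\ell}v$. The fibres of $X_\ell\to B'$ are $\mathbb C^*/e^{\ell\mathbb Z}=\mathbb C/\Lambda$ with $\Lambda=2\pi\sqrt{-1}\,\mathbb Z+\ell\mathbb Z$. Polar coordinates show that $X_\ell$ is diffeomorphic to the product of a circle with the unit tangent bundle of $B'$. The latter has nonzero Euler number, so by the Gysin sequence its first Betti number is $2\mathsf g$. Hence $b_1(X_\ell)=2\mathsf g+1$ is odd. The vertical field $v\partial_v$ is holomorphic without zeros, so $K_{X_\ell}$ is the pullback of $K_{B'}$ and $\kappa(X_\ell)=1$. A rational curve would have to lie in a fibre, which is elliptic, so $X_\ell$ is minimal.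

**Definition 6.** An *orbifold Kähler metric* on a curve with orbifold points is a Kähler metric off these points such that, near a point of order $m$ with coordinate $\zeta$, its pullback under $x\mapsto\zeta=x^m$ extends to a smooth metric.

For example $\sqrt{-1}\,dx\wedge d\bar x=\sqrt{-1}\,m^{-2}|\zeta|^{2/m-2}d\zeta\wedge d\bar\zeta$ is a flat cone of angle $2\pi/m$: singular in $\zeta$, smooth in $x$. The distance $d_B$ is the infimum of lengths of paths.

**Definition 7.** Compact metric spaces $(M,d_t)$ converge to $(B,d_B)$ in the *Gromov–Hausdorff* topology if there are maps $f_t:M\to B$ with $\sup_{x,y}|d_t(x,y)-d_B(f_t(x),f_t(y))|\to0$ and with $\epsilon_t$-dense image, $\epsilon_t\to0$.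

For example, the flat tori $\mathbb R/\mathbb Z\times\mathbb R/\epsilon\mathbb Z$ converge to $\mathbb R/\mathbb Z$ as $\epsilon\to0$: the projection is onto and has distortion at most $\epsilon$.

**Definition 8.** Let $\tilde M$ be the universal cover and $\tilde\omega(t)$ the lift of a solution. A *blowdown limit* is a limit $\tilde\omega_\infty(t)=\lim_{s\to\infty}s^{-1}\tilde\omega(st)$, smooth on compact subsets of $\tilde M\times(0,\infty)$, possibly after pulling back by diffeomorphisms of $\tilde M$. An *expanding soliton* on $\tilde M$ is a solution of the form $\tilde\omega_\infty(t)=t\,\phi_t^*\tilde\omega_\infty(1)$, $t>0$, with diffeomorphisms $\phi_t$.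

**Example 3.** On the upper half plane $\mathbb H$ let
$$\omega_{\mathbb H}=\sqrt{-1}\,\kappa\,dw\wedge d\bar w,\qquad \kappa=\frac1{2(\operatorname{Im}w)^2},\qquad \partial_w\partial_{\bar w}\log\kappa=\kappa. \tag{2.1}$$
The last identity holds because $\frac14\partial_y^2(-2\log y)=\frac1{2y^2}$ for $y=\operatorname{Im}w$; it says $\rho_{\omega_{\mathbb H}}=-\omega_{\mathbb H}$. On $\mathbb H\times\mathbb C$ the metrics $t\,\omega_{\mathbb H}+p_0\sqrt{-1}\,dz\wedge d\bar z$ solve (1.6) with $h=0$ and (in the notation there) $y=t\kappa$. With $\phi_t(w,z)=(w,t^{-1/2}z)$ they are $t\,\phi_t^*$ of their value at $t=1$. This is an expanding soliton, and it is homogeneous: $PSL_2(\mathbb R)\times\mathbb C$ acts transitively by holomorphic isometries.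

## 3. Streets' conjecture and Theorem A

The following conjecture is from Jeffrey Streets, "Pluriclosed flow and the geometrization of complex surfaces", arXiv:1808.09490 (2018).

**Conjecture.** *Let $(M^4,J)$ be a (minimal) properly elliptic surface with $\kappa(M)=1$ and $b_1$ odd. Given $\omega$ a pluriclosed metric on $M$, the solution to pluriclosed flow with this initial data exists on $[0,\infty)$, and $(M,\frac{\omega_t}t)$ converges in the Gromov–Hausdorff topology to $(B,\omega_{KE})$, the base curve with canonical orbifold Kähler–Einstein metric. On the universal cover of $M$ there is a blowdown limit $\tilde\omega_\infty(t)=\lim_{s\to\infty}s^{-1}\tilde\omega(st)$ which is a locally homogeneous expanding soliton.*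

In words: start from any pluriclosed metric, with no symmetry. Do the elliptic fibres always collapse, with the base becoming hyperbolic and all torsion disappearing in the limit? Streets' known result is that the conjecture holds whenever $\omega$ is invariant under the $T^2$-action along the fibres. We prove it without that assumption.

**Theorem A.** *Let $M$ be a minimal properly elliptic surface with $b_1$ odd and $\omega$ any pluriclosed metric on $M$. Then:*

1. *The pluriclosed flow $\omega_t$ exists on $[0,\infty)$.*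
2. *$(M,\omega_t/t)\to(B,\omega_{KE})$ in the Gromov–Hausdorff topology as $t\to\infty$.*
3. *$\tilde M\cong\mathbb H\times\mathbb C\ni(w,z)$, and with $\psi_s(w,z)=(w,\sqrt s\,z)$,*
$$s^{-1}\psi_s^*\tilde\omega(st)\ \xrightarrow[s\to\infty]{}\ \tilde\omega_\infty(t)=t\,\omega_{\mathbb H}+p_0\sqrt{-1}\,dz\wedge d\bar z\quad\text{in }C^\infty_{loc}(\tilde M\times(0,\infty)),$$
*where $\omega_{\mathbb H}$ is the lift of $\omega_{KE}$ and $p_0>0$ is a constant. Moreover $\tilde\omega_\infty(t)=t\,\phi_t^*\tilde\omega_\infty(1)$ with $\phi_t(w,z)=(w,t^{-1/2}z)$, so $\tilde\omega_\infty$ is a homogeneous expanding soliton.*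

## 4. An explicit solution on $X_\ell$

Write $B'=\mathbb H/\pi_1(B')$ and let $v=e^z$ be the fibre coordinate of $T\mathbb H$, so that $\mathbb H\times\mathbb C\ni(w,z)$ is the universal cover of $X_\ell$. The function $\kappa|v|^2$ is the squared length of a tangent vector, so
$$\theta=\partial\log(\kappa|v|^2)=dz+a\,dw,\qquad a=\partial_w\log\kappa=\frac{\sqrt{-1}}{\operatorname{Im}w},\qquad \partial_{\bar w}a=\kappa,$$
is a global $(1,0)$-form on $X_\ell$. Try $\omega_t=Y(t)\,\omega_{KE}+p_0\sqrt{-1}\,\theta\wedge\bar\theta$ with $Y$ depending on $t$ only. This is (1.3) with $h=a$, $y=Y\kappa$, so $\mathcal F=1/Y$. In (1.6) the first equation reads $0=0$, and the second becomes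
$$\dot Y=1+\frac{2p_0}Y .$$
Hence $Y\ge Y_0+t$ and $Y\le Y_0+t+2p_0\log(1+t/Y_0)$: the solution exists for all time and $Y/t\to1$. In $\omega_t/t$ the base converges to $\omega_{KE}$, while the fibres have size of order $t^{-1/2}$. The rescaled lifts are
$$s^{-1}\psi_s^*\tilde\omega(st)=s^{-1}Y(st)\,\omega_{\mathbb H}+p_0\sqrt{-1}\,\theta_s\wedge\bar\theta_s,\qquad \theta_s=dz+s^{-1/2}a\,dw,$$
and they converge to $t\omega_{\mathbb H}+p_0\sqrt{-1}dz\wedge d\bar z$. The pullback by $\psi_s$ is what keeps the fibre direction from degenerating, and the factor $s^{-1/2}$ in $\theta_s$ is why the torsion disappears.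

## 5. The principal bundle cover and the form $\theta$

This section puts a general $M$ into the same coordinates as $X_\ell$.

**Step 1: a principal bundle.** By (i) a finite étale cover $M'$ of $M$ is an elliptic fibre bundle $\pi':M'\to B'$, compatible with $\pi$. The $j$-invariant of the fibres is a holomorphic function on the compact curve $B'$, hence constant. By Fischer–Grauert the bundle is holomorphically locally trivial with fibre $E=\mathbb C/\Lambda$. Since $\mathrm{Aut}(E)=E\rtimes(\text{finite group})$, the linear parts of the transition functions form a locally constant cocycle in a finite group. It becomes trivial on a finite unramified cover of $B'$. Replacing $B'$ and $M'$ by these covers, $M'\to B'$ is a principal $E$-bundle.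

**Step 2: the metric on $B'$.** Let $q:B'\to B$ be the induced map. Near a point of a fibre of multiplicity $m$ we have $\pi=x^m$ in suitable coordinates. As $M'\to M$ is étale and $\pi'$ is a submersion, comparing vanishing orders of $q\circ\pi'$ shows that $q$ has ramification index exactly $m$ at every point over the image of that fibre. So $q$ is an orbifold covering, and $q^*\omega_{KE}$ is a smooth metric on $B'$ with $\rho=-\omega$, of constant negative curvature. Hence $B'$ has genus $\ge2$, its universal cover is $\mathbb H$, and the lift of $\omega_{KE}$ is the metric $\omega_{\mathbb H}$ of (2.1). We write $\omega_{KE}$ for all pullbacks.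

**Step 3: the universal cover.** Since $H^1(\mathbb H,\mathcal O)=H^2(\mathbb H,\Lambda)=0$, the sequence $0\to\Lambda\to\mathcal O\to\mathcal O(E)\to0$ gives $H^1(\mathbb H,\mathcal O(E))=0$. So the bundle is trivial over $\mathbb H$ and $\tilde M=\mathbb H\times\mathbb C\ni(w,z)$. The deck group $\Gamma$ of $\tilde M\to M'$ consists of maps
$$(w,z)\mapsto(\gamma w,\,z+f_\gamma(w)),\qquad\gamma\in\pi_1(B'),\ f_\gamma\text{ holomorphic}. \tag{5.1}$$
It contains all $z\mapsto z+\lambda$, $\lambda\in\Lambda$, and every $\gamma\in\pi_1(B')$ occurs. The field $Z=\partial_z$ and the $E$-action descend to $M'$.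

**Step 4: the form $\theta$.** We want a global $(1,0)$-form on $M'$ that restricts to $dz$ on fibres and whose differential is as simple as possible. Let $z_i$ be fibre coordinates of local trivializations over a cover $\{U_i\}$ of $B'$, $\chi_i$ a subordinate partition of unity, and $\theta_0=\sum\chi_i\,dz_i$. Each $dz_i$ lifts to $dz$ plus a multiple of $dw$ with coefficient depending on $w$, so $\theta_0$ lifts to $dz+a_0(w)dw$. Hence $d\theta_0=\bar\partial\theta_0$ is a $(1,1)$-form on $B'$. Therefore $d\theta_0=e\,\omega_{KE}+\bar\partial\nu$ with $e\in\mathbb C$ and $\nu$ a $(1,0)$-form on $B'$. Put $\theta=\theta_0-\nu$; then $d\theta=\bar\partial\theta=e\,\omega_{KE}$.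

If $e=0$, then $\omega_{KE}+\sqrt{-1}\theta\wedge\bar\theta$ is a closed positive form on $M'$. Summing it over the sheets of $M'\to M$ gives a Kähler metric on $M$, which is impossible because $b_1(M)$ is odd. So $e\ne0$, and after rescaling $z$ (and $\Lambda$) we may assume
$$\theta=dz+a(w)\,dw,\qquad\partial_{\bar w}a=\kappa,\qquad\bar\partial\theta=\sqrt{-1}\,\omega_{KE},\qquad\partial\theta=0. \tag{5.2}$$
(Check: $\bar\partial\theta=-\partial_{\bar w}a\,dw\wedge d\bar w$ and $\sqrt{-1}\omega_{KE}=-\kappa\,dw\wedge d\bar w$.) Put $\eta=dw$ and $W=\partial_w-a\partial_z$; then $(W,Z)$ is dual to $(\eta,\theta)$. The flow lifts to $M'$ and $\tilde M$. We always compute $D$ in the coordinates $(w,z)$ and set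
$$p=|Z|_g^2=g_{z\bar z},\qquad u=\mathrm{tr}_\omega\omega_{KE}=\kappa g^{\bar ww}=\kappa|dw|_g^2>0 .$$
Both are functions on the compact manifold $M'$. Since $g^{\bar ww}=g_{z\bar z}/D$,
$$u=\kappa p/D. \tag{5.3}$$

## 6. Fibre averages of a pluriclosed metric

**Lemma 2.** *Let $\omega$ be pluriclosed on $M'$. The average of $p$ over each fibre of $\pi'$ is one constant $p_0>0$. If $\omega^0$ denotes the average of $\omega$ over the $E$-action, then for some $(1,0)$-form $\mu$ on $B'$*
$$\sqrt{-1}\,i_Z\partial\omega^0=-\sqrt{-1}\,p_0\,\omega_{KE}+\partial\bar\mu. \tag{6.1}$$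

*Proof.* Averaging commutes with $\partial$, $\bar\partial$ and $i_Z$, so $\omega^0$ is pluriclosed. Being $E$-invariant, it has the form
$$\omega^0=\sqrt{-1}\,(\bar p\,\theta\wedge\bar\theta+\theta\wedge\bar\mu+\mu\wedge\bar\theta)+(\text{a form on }B'),$$
with $\bar p$ a function and $\mu$ a $(1,0)$-form on $B'$; here $\bar p$ is the fibre average of $p$. Forms of degree $\ge3$ pulled back from $B'$ vanish, and $\partial\theta=\bar\partial\bar\theta=0$, while $\bar\partial\theta=\sqrt{-1}\omega_{KE}$ and $\partial\bar\theta=-\sqrt{-1}\omega_{KE}$ come from $B'$. Therefore $\bar\partial(\theta\wedge\bar\mu)=0$ and $\partial\bar\partial(\mu\wedge\bar\theta)=\partial(\bar\partial\mu\wedge\bar\theta)=\bar\partial\mu\wedge\partial\bar\theta=0$. For the first term,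
$$\partial\bar\partial(\bar p\,\theta\wedge\bar\theta)=\partial\big(\bar\partial\bar p\wedge\theta\wedge\bar\theta+\bar p\,\bar\partial\theta\wedge\bar\theta\big)=\partial\bar\partial\bar p\wedge\theta\wedge\bar\theta,$$
because every other term contains a form of degree $\ge3$ from $B'$. So $\partial\bar\partial\bar p=0$ on the compact curve $B'$, and $\bar p$ is a constant $p_0$. Then
$$\partial\omega^0=-\sqrt{-1}\,\theta\wedge(p_0\,\partial\bar\theta+\partial\bar\mu),$$
and contracting with $Z$ gives $\sqrt{-1}\,i_Z\partial\omega^0=p_0\partial\bar\theta+\partial\bar\mu$, which is (6.1). $\square$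

In particular, if $\omega$ is invariant along the fibres then $p\equiv p_0$ with no further work. Without invariance only the average of $p$ is controlled, and this is where the difficulty starts.

## 7. Evolution identities in complex dimension two

Put
$$\Omega_{k\bar li\bar j}=-\partial_k\partial_{\bar l}g_{i\bar j}+g^{\bar nm}\partial_kg_{i\bar n}\partial_{\bar l}g_{m\bar j},\quad S_{i\bar j}=g^{\bar lk}\Omega_{k\bar li\bar j},\quad Q_{i\bar j}=g^{\bar lk}g^{\bar nm}T_{ik\bar n}\overline{T_{jl\bar m}} .$$
Here $\Omega_{k\bar li\bar j}=g([\nabla_k,\nabla_{\bar l}]\partial_i,\partial_{\bar j})$ is the Chern curvature.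

**Lemma 3.** *If $\partial\bar\partial\omega=0$, then $\rho_B^{1,1}=S-Q$, so the flow is $\partial_tg_{i\bar j}=-S_{i\bar j}+Q_{i\bar j}$.*

*Proof.* The purpose is to display the flow as a parabolic system. Both sides are tensors, so work at a point where $g=\delta$. By Lemma 1 and $\partial_i\log D=T_i+\alpha_i$ with $\alpha_i=g^{\bar lk}\partial_kg_{i\bar l}$,
$$(\rho_B^{1,1})_{i\bar j}=-\partial_{\bar j}\alpha_i+\partial_i\partial_{\bar j}\log D-\partial_i\overline{\alpha_j},\qquad\overline{\alpha_j}=g^{\bar kl}\partial_{\bar k}g_{l\bar j}.$$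
The second-order terms are $\sum_k(\partial_i\partial_{\bar j}g_{k\bar k}-\partial_k\partial_{\bar j}g_{i\bar k}-\partial_i\partial_{\bar k}g_{k\bar j})$, which by (1.2) with $l=k$ equal $-\sum_k\partial_k\partial_{\bar k}g_{i\bar j}$. For the first-order terms put $x=\partial_ig_{k\bar l}$, $y=\partial_kg_{i\bar l}$, $x'=\partial_{\bar j}g_{l\bar k}$, $y'=\partial_{\bar k}g_{l\bar j}$. Differentiating the inverse matrices gives $\sum x'y$, $-\sum xx'$ and $\sum xy'$ from the three terms. The sum is
$$\sum_{k,l}(x'y-xx'+xy')=\sum_{k,l}\big[yy'-(x-y)(x'-y')\big].$$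
Now $\sum yy'$ is the first-order part of $S_{i\bar j}$, and $x-y=T_{ik\bar l}$, $x'-y'=\overline{T_{jk\bar l}}$, so the second sum is $Q_{i\bar j}$. $\square$

**Lemma 4.** *In complex dimension two: $Q_{i\bar j}=\mathsf q\,g_{i\bar j}$ with $\mathsf q\ge0$; $T_{li}{}^mT_m=0$; and*
$$g^{\bar jk}\nabla_kT_{li\bar j}=-(\partial_lT_i-\partial_iT_l),\qquad \partial_tT_{ki\bar j}=-\partial_{\bar j}(\partial_kT_i-\partial_iT_k). \tag{7.1}$$

*Proof.* At a point with $g=\delta$, $T_{ik\bar n}=\epsilon_{ik}v_n$ with $\epsilon$ the skew symbol. So $Q_{i\bar j}=\sum_k\epsilon_{ik}\epsilon_{jk}|v|^2=|v|^2\delta_{ij}$. With $V^m=T_{12}{}^m$ we get $T_1=T_{12}{}^2=V^2$ and $T_2=T_{21}{}^1=-V^1$, so $V^mT_m=0$. The cyclic sum of $\nabla_kT_{li\bar j}$ over $k,l,i$ is totally skew in three holomorphic indices, hence zero in dimension two. Its trace with $g^{\bar jk}$ is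
$$g^{\bar jk}\nabla_kT_{li\bar j}+\nabla_lT_i-\nabla_iT_l=0,$$
and $\nabla_lT_i-\nabla_iT_l=\partial_lT_i-\partial_iT_l-T_{li}{}^mT_m=\partial_lT_i-\partial_iT_l$. The last formula follows from $\partial_tT_{ki\bar j}=\partial_k\partial_tg_{i\bar j}-\partial_i\partial_tg_{k\bar j}$ and (1.5). $\square$

**A Bochner formula.** Let $H$ be a Hermitian metric on the bundle $\Omega^1$ of $(1,0)$-forms, $\nabla$ its Chern connection, $\mathcal K_H=g^{\bar lk}[\nabla_k,\nabla_{\bar l}]$, and $\square\xi=g^{\bar lk}\nabla_k\nabla_{\bar l}\xi$. Norms use $g$ on derivative indices and $H$ on $\Omega^1$. Differentiating $\langle\xi,\xi\rangle_H$ twice and using $g^{\bar lk}\nabla_{\bar l}\nabla_k=\square-\mathcal K_H$,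
$$\Delta|\xi|_H^2=2\mathrm{Re}\langle\square\xi,\xi\rangle_H+|\nabla^{1,0}\xi|^2+|\bar\partial\xi|^2-\langle\mathcal K_H\xi,\xi\rangle_H. \tag{7.2}$$
Here $\nabla_{\bar l}\xi=\partial_{\bar l}\xi$, so the middle terms use $\bar\partial\xi\in\Lambda^{0,1}\otimes\Omega^1$. For $H=g^{-1}$ one has $(\mathcal K_{g^{-1}}\xi)_i=-S_i{}^m\xi_m$. Multiplying $H$ by $e^f$ adds $\partial f$ to the connection form, so
$$\mathcal K_{e^fH}=\mathcal K_H-\Delta f,\qquad \nabla^{(e^fH)}_k=\nabla^{(H)}_k+\partial_kf. \tag{7.3}$$

**Lemma 5.** *Along the flow:*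

1. *If $X$ is a holomorphic vector field, $(\partial_t-\Delta)|X|^2=-|\nabla X|^2+\mathsf q|X|^2$.*
2. *$(\partial_t-\Delta)\log D=2\mathsf q$.*
3. *Let $\epsilon\in\mathbb R$, let $f$ be a time-independent real function, and $H=e^fD^\epsilon g^{-1}$ on $\Omega^1$. For a time-independent smooth $(1,0)$-form $\xi$,*
$$(\partial_t-\Delta)|\xi|_H^2=-\big(\Delta f+(1-2\epsilon)\mathsf q\big)|\xi|_H^2-|\nabla^{1,0}\xi|^2-|\bar\partial\xi|^2-2\mathrm{Re}\langle g^{\bar lk}\nabla_k\partial_{\bar l}\xi,\xi\rangle_H .$$

*Proof.* (1) Since $\nabla_{\bar l}X=0$, $\Delta|X|^2=|\nabla X|^2-S(X,\bar X)$. Subtract this from $\partial_t|X|^2=(-S+Q)(X,\bar X)$ and use $Q=\mathsf qg$.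

(2) The trace of Lemma 3 is $\partial_t\log D=-\mathrm{tr}\,S+2\mathsf q$. Tracing $\Omega_{k\bar li\bar j}$ over $i,j$ gives $-\partial_k\partial_{\bar l}\log D$, so $\Delta\log D=-\mathrm{tr}\,S$.

(3) From $\partial_tg^{-1}=S-Q$ (indices raised), $\partial_tg^{-1}=-(\mathcal K_{g^{-1}}+\mathsf q)g^{-1}$. With the formula for $\partial_t\log D$ this gives $\partial_tH=-\big(\mathcal K_{g^{-1}}+\mathsf q+\epsilon\,\mathrm{tr}\,S-2\epsilon\mathsf q\big)H$. By (7.3), $\mathcal K_H=\mathcal K_{g^{-1}}-\epsilon\Delta\log D-\Delta f=\mathcal K_{g^{-1}}+\epsilon\,\mathrm{tr}\,S-\Delta f$. Hence $\partial_tH=-\big(\mathcal K_H+\Delta f+(1-2\epsilon)\mathsf q\big)H$. Subtract (7.2): the terms with $\mathcal K_H$ cancel. $\square$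

## 8. Two places where the torsion has the wrong sign

Let $\omega_t$, $t\in[0,T_{\max})$, be the maximal solution, lifted to $M'$. The constants $c,C>0$ depend on the initial data and on $M',\theta$, but not on $T_{\max}$; they may change from line to line. We use the maximum principle in this form: if $F\ge0$ on $M'$ and $(\partial_t-\Delta)F\le\lambda(t)F$, then $\max F(t)\le\max F(0)\exp\int_0^t\lambda$.

The model of Section 4 suggests comparing $\omega_t$ with $t\,\omega_{KE}+\sqrt{-1}\theta\wedge\bar\theta$, and the sensible first attempt is to bound the norms of $Z$, $\eta$ and $\theta$ by the maximum principle. Part of this works, and we keep it.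

**Step 1: the base cannot shrink.** The form $dw$ is holomorphic, so Lemma 5(3) with $\epsilon=0$, $f=0$ gives $(\partial_t-\Delta)|dw|^2=-|\nabla dw|^2-\mathsf q|dw|^2$. Since $\partial_k|dw|^2=\langle\nabla_kdw,dw\rangle$, we have $|\partial|dw|^2|^2\le|\nabla dw|^2|dw|^2$, and therefore $(\partial_t-\Delta)\log|dw|^2\le0$. By (2.1), $\Delta\log\kappa=g^{\bar ww}\kappa=u$. So $(\partial_t-\Delta)\log u\le-u$, which gives $\frac{d}{dt}\max u\le-(\max u)^2$. With $t_0=1/\max u(0)$ and $r=t+t_0$, using (1.1),
$$u\le\frac1r,\qquad\omega_t\ge r\,\omega_{KE}\ge t\,\omega_{KE}. \tag{8.1}$$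

**Step 2: an inequality for $\theta$ and $\eta$ together.** The form $\theta$ is not holomorphic, so $|\theta|^2$ must be coupled to $|\eta|^2$. Fix $\epsilon\in[0,\frac12]$ and set $H_2=\kappa^{-\epsilon}D^\epsilon g^{-1}$, $H_1=\kappa H_2$,
$$m_\epsilon=|\eta|_{H_1}^2=(D/\kappa)^\epsilon u,\qquad N_\epsilon=|\theta|_{H_2}^2=(D/\kappa)^\epsilon|\theta|_g^2 .$$
By (5.3), $D/\kappa=p/u$, so $m_\epsilon$ and $N_\epsilon$ are functions on $M'$. In Lemma 5(3) we have $\Delta f=-\epsilon u$ for $H_2$ and $\Delta f=(1-\epsilon)u$ for $H_1$, and $\bar\partial\eta=0$. Dropping nonpositive terms,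
$$(\partial_t-\Delta)m_\epsilon\le-|\nabla^{(1)}\eta|_{H_1}^2,\qquad(\partial_t-\Delta)N_\epsilon\le\epsilon uN_\epsilon-2\mathrm{Re}\langle g^{\bar lk}\nabla_k^{(2)}\partial_{\bar l}\theta,\theta\rangle_{H_2}.$$
By (5.2), $\partial_{\bar w}\theta=\kappa\eta$ and $\partial_{\bar z}\theta=0$. By (7.3), $\nabla^{(1)}_k=\nabla_k^{(2)}+\partial_k\log\kappa$, so $\nabla_k^{(2)}(\kappa\eta)=\kappa\nabla_k^{(1)}\eta$. The last term is thus at most
$$2\kappa|dw|_g\,|\nabla^{(1)}\eta|_{H_2}N_\epsilon^{1/2}=2\sqrt u\,|\nabla^{(1)}\eta|_{H_1}N_\epsilon^{1/2}\le K|\nabla^{(1)}\eta|_{H_1}^2+\frac uKN_\epsilon ,$$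
where $\kappa|dw|_g=\sqrt{\kappa u}$ and $|\cdot|_{H_2}=\kappa^{-1/2}|\cdot|_{H_1}$ were used, and $K=K(t)>0$ is any function of time. Adding,
$$(\partial_t-\Delta)(N_\epsilon+Km_\epsilon)\le\Big(\epsilon u+\frac uK\Big)N_\epsilon+\dot K\,m_\epsilon. \tag{8.2}$$

**Step 3: what the plain norms give.** Take $\epsilon=0$ and $K=r^{1/2}$. By (8.1) the right side of (8.2) is at most $r^{-3/2}N_0+\frac12r^{-1/2}u\le r^{-3/2}(N_0+Ku)+\frac12r^{-3/2}$. As $r^{-3/2}$ is integrable, $|\theta|_g^2=N_0\le C$. With (1.1) and (8.1) this yields the lower bound $\omega_t\ge c\,(r\,\omega_{KE}+\sqrt{-1}\theta\wedge\bar\theta)$.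

**Step 4: where this stops.** An upper bound for $\omega_t$ now requires an upper bound for the volume ratio $D/\kappa=p/u$, so we need $p$ from above and $u$ from below. For $p$, Lemma 5(1) gives
$$(\partial_t-\Delta)p=-|\nabla Z|^2+\mathsf q\,p ,$$
and for the volume $(\partial_t-\Delta)\log D=2\mathsf q\ge0$. In both, the torsion enters with the sign that makes the maximum principle useless for an upper bound, and nothing so far bounds $\mathsf q$. (If $\omega$ is invariant along the fibres, $p\equiv p_0$ and the first problem is absent.)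

Two devices remove the two obstructions. For $p$: the forms $\beta$ of the next section carry the term $-\mathsf q$ that is needed, and $|Z|^2+|\beta|^2$ is a subsolution. For the volume: choose $\epsilon=\frac12$ in (8.2). The factor $D^{1/2}$ contributes exactly the multiple of $\mathsf q$ that is still harmless, and an upper bound for $N_{1/2}=\sqrt{p/u}\,|\theta|_g^2$ bounds $u$ from *below*, because $|\theta|_g^2\ge1/p$.

## 9. A potential for the torsion

**Lemma 6.** *Let $X$ be a holomorphic vector field and $\beta_t$ a family of $(1,0)$-forms with*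
$$\partial_{\bar j}\beta_i=X^kT_{ki\bar j},\qquad\partial_t\beta_i=-X^k(\partial_kT_i-\partial_iT_k). \tag{9.1}$$
*Then $(\partial_t-\Delta)(|X|^2+|\beta|^2)\le-|\nabla\beta|^2\le0$.*

By the second formula in (7.1) the two conditions in (9.1) are compatible: if the first holds at one time and the second always, then the first always holds.

*Proof.* By (7.1) the second condition reads $\partial_t\beta_i=X^lg^{\bar jk}\nabla_kT_{li\bar j}$. Differentiating the first condition, $\nabla_k\nabla_{\bar j}\beta_i=(\nabla_kX^l)T_{li\bar j}+X^l\nabla_kT_{li\bar j}$. Hence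
$$\partial_t\beta_i=(\square\beta)_i-g^{\bar jk}(\nabla_kX^l)T_{li\bar j}.$$
Put $R_{l\bar j}=T_{li\bar j}\,g^{\bar mi}\bar\beta_m$. Combine $\partial_t|\beta|^2=(S-Q)(\beta,\beta)+2\mathrm{Re}\langle\partial_t\beta,\beta\rangle$ with (7.2) for $H=g^{-1}$, where $-\langle\mathcal K\beta,\beta\rangle=S(\beta,\beta)$. The terms with $S$ and $\square$ cancel and
$$(\partial_t-\Delta)|\beta|^2=-Q(\beta,\beta)-2\mathrm{Re}\,g^{\bar jk}\nabla_kX^l\,R_{l\bar j}-|\nabla\beta|^2-|\bar\nabla\beta|^2 .$$
By the first condition, $|\bar\nabla\beta|^2=Q(X,\bar X)$. By skewness of $T$ in its first two indices, $|R|^2=Q(\beta,\beta)$. Let $R^*$ be the tensor with components $(R^*)_k{}^l=\overline{R_{l\bar k}}$ in an orthonormal frame, so that $g^{\bar jk}\nabla_kX^lR_{l\bar j}=\langle\nabla X,R^*\rangle$ and $|R^*|^2=Q(\beta,\beta)$. Adding $(\partial_t-\Delta)|X|^2=-|\nabla X|^2+Q(X,\bar X)$, the bad term $Q(X,\bar X)$ is cancelled by $-|\bar\nabla\beta|^2$ and the rest is a square: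
$$(\partial_t-\Delta)(|X|^2+|\beta|^2)=-|\nabla X+R^*|^2-|\nabla\beta|^2.\qquad\square$$

To use this for $X=Z$ we must produce a global $\beta$.

**Lemma 7.** *Let $\omega$ be pluriclosed on $M'$. There is a $(1,0)$-form $\beta$ on $M'$ with $\partial_{\bar j}\beta_i=Z^kT_{ki\bar j}$, equivalently $\bar\partial\beta=\sqrt{-1}\,i_Z\partial\omega$, and $\beta(Z)=-p_0$. Conversely, if such a $\beta$ has $\beta(Z)=c$ constant, then $c=-p_0$.*

*Proof.* The equivalence: $\sqrt{-1}\,i_Z\partial\omega=-Z^kT_{ki\bar j}dz^i\wedge d\bar z^j$ and $\bar\partial\beta=-\partial_{\bar j}\beta_i\,dz^i\wedge d\bar z^j$. Write $\omega=\omega^0+\omega'$ with $\omega^0$ the average.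

**Step 1: the average.** Since $\int_{B'}\partial\bar\mu=0$, there is a $(1,0)$-form $\nu$ on $B'$ with $\bar\partial\nu=\partial\bar\mu$. Put $\beta^0=-p_0\theta+\nu$. By (5.2) and (6.1), $\bar\partial\beta^0=\sqrt{-1}\,i_Z\partial\omega^0$.

**Step 2: the part with zero average.** Let $\chi=\sqrt{-1}\,i_Z\partial\omega'$. As $Z$ is holomorphic, $\bar\partial i_Z=-i_Z\bar\partial$, so $\bar\partial\chi=0$. Also $i_Z\chi=0$, and $\chi$ has zero average. Over a chart of $B'$ write $\chi=(k_1\bar\theta+k_2\bar\eta)\wedge\eta$ with $k_1,k_2$ of zero fibre average. The $(0,2)$-form $\bar\partial(k_1\bar\theta+k_2\bar\eta)$ is zero because its product with $\eta$ is $\bar\partial\chi=0$. On each fibre $\mathbb C/\Lambda$ let $f$ be the unique zero-average solution of $\bar Zf=k_1$; Fourier series show that it exists and is smooth, also in $w$. Then $\bar\partial f-(k_1\bar\theta+k_2\bar\eta)=l\,\bar\eta$ with $l=\bar Wf-k_2$. This form is $\bar\partial$-closed, so $\bar Zl=0$ and $l$ is constant on the compact fibres. Since $\bar W$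 commutes with the $E$-action, $l$ has zero average. So $l=0$ and $\bar\partial(f\eta)=\chi$. If $\eta$ is replaced by $b\eta$ with $b$ holomorphic on the base, then $k_1,k_2$ in $\chi=(k_1\bar\theta+k_2\bar\eta)\wedge\eta$ change so that $\bar Zf=k_1$ has solution $f/b$. Thus $f\eta$ does not depend on the chart and is global. Take $\beta=\beta^0+f\eta$.

**Step 3: the converse.** If $\beta=c\,\theta+f\eta$, then averaging gives $c\sqrt{-1}\omega_{KE}+\bar\partial(f^0\eta)=-\sqrt{-1}p_0\omega_{KE}+\partial\bar\mu$. Integrating over $B'$ gives $c=-p_0$. $\square$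

**The evolving form.** Take $\beta_0$ from Lemma 7 for the initial metric and put
$$\beta_t=\beta_0-i_Z\int_0^t\partial\mathsf T\,dt' .$$
Since $i_Z\partial\mathsf T=Z^k(\partial_kT_i-\partial_iT_k)dz^i$, (9.1) holds with $X=Z$. As $i_Zi_Z=0$, $\beta_t(Z)=-p_0$ for all $t$. By the converse in Lemma 7 applied at time $t$, *the constant $p_0$ of $\omega_t$ is independent of $t$*.

## 10. Two-sided bounds

**Step 1: bounds for $p$ and $\beta$.** By Lemma 6 and the maximum principle, $p+|\beta_t|^2\le C_0:=\max_{t=0}(p+|\beta|^2)$. Since $p_0^2=|\beta_t(Z)|^2\le p\,|\beta_t|^2$,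
$$\frac{p_0^2}{C_0}\le p\le C_0,\qquad|\beta_t|^2\le C_0. \tag{10.1}$$

**Step 2: a lower bound for $u$.** Take $\epsilon=\frac12$ in Section 8 and write $m=m_{1/2}$, $N=N_{1/2}$. By (5.3),
$$m=\sqrt{pu},\qquad N=\sqrt{p/u}\;|\theta|_g^2,\qquad Nm=p\,|\theta|_g^2\ge|\theta(Z)|^2=1. \tag{10.2}$$
With $K=r^{1/2}$, $\dot K=\frac1{2r}K$ and $u\le1/r$, (8.2) becomes
$$(\partial_t-\Delta)(N+Km)\le\Big(\frac1{2r}+r^{-3/2}\Big)(N+Km).$$
Hence $N\le C\,r^{1/2}$. By (10.2), $\sqrt{pu}=m\ge1/N\ge c\,r^{-1/2}$. With (10.1) and (8.1),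
$$\frac cr\le u\le\frac1r,\qquad|\theta|_g^2=N\sqrt{u/p}\le C,\qquad\frac D\kappa=\frac pu\le C\,r. \tag{10.3}$$

**Step 3: comparison with the model.** From $r\omega_{KE}\le\omega_t$ and $\sqrt{-1}\theta\wedge\bar\theta\le|\theta|_g^2\,\omega_t\le C\omega_t$ we get $\omega_t\ge c\,(r\omega_{KE}+\sqrt{-1}\theta\wedge\bar\theta)$. The bracket has determinant $r\kappa$ in the coordinates $(w,z)$, and $D\le Cr\kappa$. So the eigenvalues of $\omega_t$ relative to the bracket are bounded below and have bounded product; they are bounded above too. On $[0,T_{\max})$,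
$$C^{-1}(r\,\omega_{KE}+\sqrt{-1}\theta\wedge\bar\theta)\le\omega_t\le C\,(r\,\omega_{KE}+\sqrt{-1}\theta\wedge\bar\theta). \tag{10.4}$$

**Step 4: the scalar form of the potential.** For the regularity theory we record $\beta_t$ as one function. Write $\beta_t=-p_0\theta+f_t\eta=-p_0\,dz+\varphi_t\,dw$, $\varphi=f-p_0a$. Then (9.1) with $X=Z$ says
$$\partial_{\bar j}\varphi=T_{zw\bar j},\qquad\partial_t\varphi=-(\partial_zT_w-\partial_wT_z). \tag{10.5}$$
Since $|f|\,|dw|_g=|\beta+p_0\theta|_g\le C$ and $|dw|_g^2=u/\kappa\ge c/(r\kappa)$,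
$$|\varphi_t|\le C(\kappa r)^{1/2}+p_0|a|. \tag{10.6}$$

## 11. Interior estimates from a matrix of determinant one

Now we turn the $C^0$ bounds into bounds for all derivatives. The flow is a system with a nonlinearity quadratic in $\partial g$, so the decisive point is a Hölder estimate for $g$.

Let $\mathcal C_\rho=B_\rho\times(-\rho^2,0]\subset\mathbb C^2\times\mathbb R$; the space has real dimension $4$. Write $L=\partial_t-g^{\bar lk}\partial_k\partial_{\bar l}$, with $\mathsf L^{-1}\delta\le g\le\mathsf L\delta$. We use three standard facts (Lieberman, *Second Order Parabolic Differential Equations*; Ladyzhenskaya–Solonnikov–Uraltseva).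

* (F1) Krylov–Safonov weak Harnack inequality (Lieberman, Thm 7.37). If $v\ge0$ is smooth with $Lv\ge0$ on a translate of $\mathcal C_{4\varrho}$ and $K^-=B_\varrho\times(-5\varrho^2,-4\varrho^2)$ (translated likewise), then $\big(\varrho^{-6}\int_{K^-}v^\delta\big)^{1/\delta}\le C\inf_{\mathcal C_\varrho}v$, with $\delta,C>0$ depending only on $\mathsf L$.
* (F2) Interior $L^q$ estimate and embedding. If $\|g\|_{C^{\alpha,\alpha/2}(\mathcal C_\rho)}\le A$, $0<\rho'<\rho\le1$, $1<q<\infty$, then $\|v\|_{W^{2,1}_q(\mathcal C_{\rho'})}\le C(\|v\|_{L^q(\mathcal C_\rho)}+\|Lv\|_{L^q(\mathcal C_\rho)})$ with $C=C(\mathsf L,A,\alpha,q,\rho,\rho')$. For $q>6$ this bounds $\partial v$ in $C^{\alpha',\alpha'/2}(\mathcal C_{\rho'})$, $\alpha'=1-6/q$.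
* (F3) Interior Schauder estimate. Under the same hypothesis on $g$, $\|v\|_{C^{2+\alpha,1+\alpha/2}(\mathcal C_{\rho'})}\le C(\sup_{\mathcal C_\rho}|v|+\|Lv\|_{C^{\alpha,\alpha/2}(\mathcal C_\rho)})$.

**Proposition 8.** *Let $g$ be a smooth solution of pluriclosed flow on $\mathcal C_2$ and $\varphi$ a smooth function satisfying (10.5), in coordinates $z^1=z$, $z^2=w$, with $\mathsf L^{-1}\delta\le g\le\mathsf L\delta$ and $|\varphi|\le\mathsf L$. Then all derivatives of $g$ on $\mathcal C_{1/4}$ are bounded by constants depending only on $\mathsf L$ and the order.*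

The hypotheses are invariant under $g\mapsto g(x_0+\rho x,t_1+\rho^2t)$, $\varphi\mapsto\varphi(x_0+\rho x,t_1+\rho^2t)$: in (10.5) both sides scale by $\rho$, respectively $\rho^2$. So the proposition applies at any scale.

*Proof.* **Step 1: a matrix of subsolutions.** Let $b=\varphi\,dz\wedge dw$ and, for constant $\sigma=(X,\xi)\in\mathbb C^2\oplus(\mathbb C^2)^*$,
$$G(\sigma,\sigma)=|X|_g^2+|\xi+i_Xb|_g^2 .$$
By (10.5), $\partial_{\bar j}b_{ki}=T_{ki\bar j}$ and $\partial_tb_{ki}=-(\partial_kT_i-\partial_iT_k)$. So $\beta=\xi+i_Xb$ satisfies (9.1), and Lemma 6 gives $LG(\sigma,\sigma)\le0$. Hence $\mathrm{tr}(GA)$ is a subsolution for every constant positive matrix $A$, being a positive combination of functions $G(\sigma,\sigma)$. As a $4\times4$ matrix, $G$ is the transform of $\mathrm{diag}(g,g^{-1})$ by the unipotent map $(X,\xi)\mapsto(X,\xi+i_Xb)$. So $\det G=1$, and $G$ takes values in a compact set $\mathcal K=\mathcal K(\mathsf L)$ of positive matrices of determinant one.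

**Step 2: a subsolution comparable to squared distance.** For $G',G''\in\mathcal K$ the eigenvalues $\lambda_i$ of $G''^{-1/2}G'G''^{-1/2}$ have product $1$, so $\sum(\lambda_i-1)=\sum(\lambda_i-1-\log\lambda_i)$. The $\lambda_i$ lie in a compact subset of $(0,\infty)$, hence
$$c_1|G'-G''|^2\le\mathrm{tr}(G'G''^{-1})-4\le C_1|G'-G''|^2. \tag{11.1}$$
This is where determinant one is used. For $G_1\in\mathcal K$ put $\Phi_{G_1}(G)=\mathrm{tr}(GG_1^{-1})-4$. From
$$\Phi_{G_1}(G')-\Phi_{G_1}(G'')=\mathrm{tr}\big((G'-G'')(G_1^{-1}-G''^{-1})\big)+\mathrm{tr}(G'G''^{-1})-4$$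
and (11.1),
$$|\Phi_{G_1}(G')-\Phi_{G_1}(G'')|\le C_2|G'-G''|\big(|G'-G''|+|G''-G_1|\big). \tag{11.2}$$

**Step 3: decay of the diameter.** *Claim: there is $n_1=n_1(\mathsf L)$ with $\mathrm{diam}\,G(\mathcal C_{4^{-n_1}\varrho})\le\frac12\mathrm{diam}\,G(\mathcal C_\varrho)$ for every translated cylinder $\mathcal C_\varrho\subset\mathcal C_2$, the smaller one having the same vertex.*

Let $d_0=\mathrm{diam}\,G(\mathcal C_\varrho)>0$ and $\mathcal C^j=\mathcal C_{4^{-j}\varrho}$. Fix $\epsilon_0=\epsilon_0(\mathsf L)$ with $C_1\epsilon_0^2\le c_1/32$. Cover $G(\mathcal C_\varrho)$ by $n_0=n_0(\epsilon_0)$ closed cubes of diameter $\le\epsilon_0d_0$ in the $16$-dimensional space of Hermitian matrices (coarse cubes). For an $\epsilon_1\in(0,1)$ fixed below, depending only on $\mathsf L$, cover it also by $n_1=n_1(\epsilon_1)$ closed cubes of diameter $\le\epsilon_1d_0$ (fine cubes).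

Suppose $\mathrm{diam}\,G(\mathcal C^j)>d_0/2$. Put $\varrho'=4^{-j-1}\varrho$, so $\mathcal C_{4\varrho'}=\mathcal C^j$ and $\mathcal C_{\varrho'}=\mathcal C^{j+1}$, and let $K^-\subset\mathcal C^j$ be as in (F1) for $\varrho'$. Some coarse cube $U$ satisfies $|\{G\in U\}\cap K^-|\ge|K^-|/n_0$. Choose $G_1\in U$ a value of $G$ on $K^-$, and let $v=\Phi_{G_1}(G)\ge0$ and $M_j=\sup_{\mathcal C^j}v$. Two points of $G(\mathcal C^j)$ are more than $d_0/2$ apart, so one of them is at distance more than $d_0/4$ from $G_1$; by (11.1), $M_j\ge c_1d_0^2/16$. On $\{G\in U\}$, $v\le C_1\epsilon_0^2d_0^2\le c_1d_0^2/32\le M_j/2$. Now $M_j-v\ge0$ is a supersolution on $\mathcal C^j$ and is at least $M_j/2$ on a fixed fraction of $K^-$. By (F1), $v\le(1-c_2)M_j$ on $\mathcal C^{j+1}$, with $c_2=c_2(\mathsf L)>0$ depending on $n_0$ but not on $\epsilon_1$.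

Choose a point of $\mathcal C^j$ where $v>(1-\frac{c_2}2)M_j$, and let $V$ be a fine cube containing the value of $G$ there. All matrices in question lie in $G(\mathcal C_\varrho)$, of diameter $d_0$, so by (11.2), on $V\cap G(\mathcal C_\varrho)$,
$$\Phi_{G_1}>\Big(1-\frac{c_2}2\Big)M_j-2C_2\epsilon_1d_0^2\ge(1-c_2)M_j,$$
provided $2C_2\epsilon_1\le c_1c_2/32$; fix $\epsilon_1$ accordingly. Hence $G(\mathcal C^{j+1})\cap V=\emptyset$, although $V$ meets $G(\mathcal C^j)$. The number of fine cubes meeting $G(\mathcal C^j)$ drops by at least one when $j$ increases by one. If $\mathrm{diam}\,G(\mathcal C^j)>d_0/2$ held for $j=0,\dots,n_1-1$, then $G(\mathcal C^{n_1})$ would meet no fine cube, which is impossible. This proves the claim.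

Iterating over cylinders with vertex in $\mathcal C_1$ and $\varrho\le1$ (these lie in $\mathcal C_2$), $G$ is bounded in $C^{\alpha,\alpha/2}(\mathcal C_1)$ by $C(\mathsf L)$, with $\alpha=\alpha(\mathsf L)>0$. Its restriction to $X=0$ is $g^{-1}$, so $g$ is bounded in $C^{\alpha,\alpha/2}(\mathcal C_1)$.

**Step 4: gradient bound by rescaling.** By Lemma 3, $g$ solves
$$\partial_tg=g^{\bar lk}\partial_k\partial_{\bar l}g+\mathcal Q, \tag{11.3}$$
with $\mathcal Q$ bilinear in $(\partial g,\bar\partial g)$ and coefficients polynomial in $g^{-1}$. Let $d(x,t)=\min(1-|x|,\sqrt{t+1})$ on $\overline{\mathcal C_1}\subset\mathcal C_2$. We claim $\sup_{\mathcal C_1}d\,|\partial g|\le C(\mathsf L)$.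

Otherwise there are solutions $g_i$ as in the proposition and maximum points $x^{(i)}=(x_i,t_i)\in\overline{\mathcal C_1}$ of $d\,|\partial g_i|$ with $\lambda_i=|\partial g_i|(x^{(i)})$ and $\lambda_id(x^{(i)})\to\infty$; since $d\le1$, $\lambda_i\to\infty$. For $(x,t)\in\mathcal C_1$ the point $\mathsf y=(x_i+x/\lambda_i,t_i+t/\lambda_i^2)$ satisfies $d(\mathsf y)\ge d(x^{(i)})-1/\lambda_i\ge\frac12d(x^{(i)})$ for large $i$, using $\sqrt{a-b}\ge\sqrt a-\sqrt b$. So $|\partial g_i|(\mathsf y)\le2\lambda_i$ by maximality. Thus $g_i'(x,t)=g_i(x_i+x/\lambda_i,t_i+t/\lambda_i^2)$ solves (11.3) on $\mathcal C_1$ with $|\partial g_i'|\le2$ and $|\partial g_i'(0,0)|=1$. By Step 3, $\|g_i'\|_{C^{\alpha,\alpha/2}(\mathcal C_1)}\le C$, and $v_i=g_i'-g_i'(0,0)$ has $\sup|v_i|\le C\lambda_i^{-\alpha}\to0$. Since $L_iv_i=\mathcal Q_i$ is bounded, (F2) with a fixed $q>6$, applied to each component, bounds $\partial v_i$ in $C^{\alpha',\alpha'/2}(\mathcal C_{1/2})$. Interpolation gives $|\partial v_i(0,0)|\le C(\varepsilon^{-1}\sup|v_i|+\varepsilon^{\alpha'})$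 for all $\varepsilon\in(0,\frac12)$. Letting $i\to\infty$ and then $\varepsilon\to0$ gives $\partial g_i'(0,0)\to0$, a contradiction. Since $d\ge\frac12$ on $\mathcal C_{1/2}$, $|\partial g|\le C(\mathsf L)$ there.

**Step 5: higher derivatives.** On $\mathcal C_{1/2}$, $Lg=\mathcal Q$ is bounded and $g$ is Hölder, so (F2) bounds $\partial g$ in $C^{\alpha',\alpha'/2}$ on a smaller cylinder; decrease $\alpha'$ so that $\alpha'\le\alpha$. Then $\mathcal Q$ is bounded in $C^{\alpha',\alpha'/2}$, and (F3) bounds $g$ in $C^{2+\alpha',1+\alpha'/2}$ on a smaller cylinder. Inductively let $k\ge1$ and suppose that all spatial derivatives of order $\le k-1$ are bounded in $C^{2+\alpha',1+\alpha'/2}$. For a spatial derivative $\partial^k$ of order $k$,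
$$L(\partial^kg)=\partial^k\mathcal Q+\sum_{j=1}^k(\partial^jg^{-1})*(\partial^{k-j}\partial\bar\partial g)$$
involves spatial derivatives of order $\le k+1$ only. It is therefore bounded in $C^{\alpha',\alpha'/2}$, and (F3) bounds $\partial^kg$ in $C^{2+\alpha',1+\alpha'/2}$ on a smaller cylinder. For each order, finitely many cylinders between $\mathcal C_{1/2}$ and $\mathcal C_{1/4}$ suffice. Time derivatives are expressed through (11.3). $\square$

## 12. Existence for all time

Suppose $T_{\max}<\infty$. On $[0,T_{\max})$ and on compact subsets of $\tilde M$, $r$ lies in a compact subset of $(0,\infty)$ and $\kappa,\kappa^{-1},a$ are bounded. So by (10.4) and (10.6) $g$ is uniformly equivalent to the Euclidean metric in $(w,z)$ and $\varphi$ is bounded. Proposition 8, at a fixed scale $\rho$ so small that $4\rho^2\le T_{\max}/2$ and the cylinders stay in a slightly larger compact set, bounds all space and time derivatives of $g$ on $[T_{\max}/2,T_{\max})$, uniformly over a compact set that maps onto $M$. So $\omega_t$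 converges smoothly as $t\to T_{\max}$ to a positive definite pluriclosed metric on $M$. By short-time existence and uniqueness the flow extends past $T_{\max}$, a contradiction. Hence $T_{\max}=\infty$, which is Theorem A(1).

## 13. The blowdown limit

**Step 1: uniform bounds for the rescaled flows.** For $s\ge1$ let $\omega^s(\tau)=s^{-1}\psi_s^*\tilde\omega(s\tau)$ with $\psi_s(w,z)=(w,\sqrt s\,z)$. As $\psi_s$ is biholomorphic and $\rho_B$ is scale invariant, $\omega^s$ is a pluriclosed flow on $\mathbb H\times\mathbb C$. Since $\psi_s^*\theta=\sqrt s\,\theta_s$ with $\theta_s=dz+s^{-1/2}a\,dw$, (10.4) becomes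
$$C^{-1}\hat\omega^s\le\omega^s(\tau)\le C\hat\omega^s,\qquad\hat\omega^s=\Big(\tau+\frac{t_0}s\Big)\omega_{KE}+\sqrt{-1}\,\theta_s\wedge\bar\theta_s. \tag{13.1}$$
Let $b=\varphi\,dz\wedge dw$. Then (10.5) says $\bar\partial b=-\sqrt{-1}\,\partial\omega$ and $\partial_tb=-\partial\mathsf T$. Put $b^s(\tau)=s^{-1}\psi_s^*b(s\tau)$, that is, $\varphi^s(w,z,\tau)=s^{-1/2}\varphi(w,\sqrt s\,z,s\tau)$. The first equation is linear in $(b,\omega)$ and $\mathsf T$ is scale invariant, so $\varphi^s$ satisfies (10.5) for $\omega^s$. By (10.6),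
$$|\varphi^s|\le s^{-1/2}\big(C(\kappa(s\tau+t_0))^{1/2}+p_0|a|\big)\le C(\kappa(\tau+t_0))^{1/2}+p_0|a| .$$
So on compact subsets of $\mathbb H\times(0,\infty)$, uniformly in $z\in\mathbb C$ and $s\ge1$, the hypotheses of Proposition 8 hold at a fixed small scale. Therefore $\omega^s$ is bounded in $C^\infty_{loc}(\mathbb H\times\mathbb C\times(0,\infty))$, uniformly in $z$. Let $\omega_\infty$ be any limit along a sequence $s_i\to\infty$. By (13.1) it is positive definite, and it is a pluriclosed flow for $\tau>0$. We show that it is the soliton.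

**Step 2: the limit does not depend on $z$.** By (5.1), $\omega^s$ is invariant under $z\mapsto z+s^{-1/2}\lambda$, $\lambda\in\Lambda$, and under maps $(w,z)\mapsto(\gamma w,z+s^{-1/2}f_\gamma(w))$, $\gamma\in\pi_1(B')$. Every $v\in\mathbb C$ is a limit of elements of $s_i^{-1/2}\Lambda$. So $\omega_\infty$ is invariant under all translations in $z$ and under $(w,z)\mapsto(\gamma w,z)$.

**Step 3: its fibre part is $p_0$.** We have $g^s_{z\bar z}(w,z,\tau)=p(w,\sqrt s\,z,s\tau)$, whose mean over each cell of $s^{-1/2}\Lambda$ in $\{w\}\times\mathbb C$ is $p_0$, by Lemma 2 and the time-independence of $p_0$. The cells shrink to points and the convergence is locally uniform, so $g_{\infty,z\bar z}\equiv p_0$. Hence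
$$\omega_\infty=\sqrt{-1}\,p_0(dz+h\,dw)\wedge\overline{(dz+h\,dw)}+Y\omega_{KE},$$
with $Y(\cdot,\tau)>0$ a function on $B'$ and $\mu=h\,dw$ a $(1,0)$-form on $B'$.

**Step 4: behavior as $\tau\to0$.** We have $\mathrm{tr}_{\omega^s}\omega_{KE}=s\,u\circ\psi_s$, which by (10.3) lies between $cs/(s\tau+t_0)$ and $s/(s\tau+t_0)$. Also $|\theta_s|^2_{\omega^s}=|\theta|_\omega^2\circ\psi_s\le C$. In the limit $\mathrm{tr}_{\omega_\infty}\omega_{KE}=1/Y$, $\theta_s\to dz$, and $|dz|^2_{\omega_\infty}=p_0^{-1}+|h|^2/(Y\kappa)$, because $dz+h\,dw$ and $dw$ are orthogonal. So for all $\tau>0$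
$$\tau\le Y\le C\tau,\qquad\frac{|h|^2}\kappa\le CY\le C\tau. \tag{13.2}$$

**Step 5: the reduced equations.** This is Example 1 with $y=Y\kappa$. By (1.6) and $\partial_w\partial_{\bar w}\log\kappa=\kappa$,
$$\partial_\tau h=\partial_w\mathcal F,\qquad\kappa\,\partial_\tau Y=\partial_w\partial_{\bar w}\log Y+\kappa+2p_0Y\kappa|\mathcal F|^2,\qquad\mathcal F=\frac{\partial_{\bar w}h}{Y\kappa}, \tag{13.3}$$
and $\mathcal F$ is a function on $B'$.

**Step 6: $h=0$.** Let $\mathcal E(\tau)=\int_{B'}\sqrt{-1}\,\mu\wedge\bar\mu\ge0$. Since $\int_{B'}\partial(\mathcal F\bar\mu)=0$ and $\partial_w\bar h=Y\kappa\bar{\mathcal F}$,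
$$\dot{\mathcal E}=2\mathrm{Re}\int_{B'}\bar h\,\partial_w\mathcal F\,\sqrt{-1}\,dw\wedge d\bar w=-2\int_{B'}|\mathcal F|^2\,Y\omega_{KE}\le0 .$$
By (13.2), $\mathcal E(\tau)\le C\tau\to0$ as $\tau\to0^+$. A nonnegative nonincreasing function with limit $0$ at the left end vanishes. So $h\equiv0$ and $\mathcal F\equiv0$.

**Step 7: $Y=\tau$.** Now $\kappa\,\partial_\tau Y=\partial_w\partial_{\bar w}\log Y+\kappa$. At a spatial maximum of $Y$ the first term on the right is $\le0$, so $\max Y$ grows at rate at most $1$. For $0<\varepsilon<\tau$,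
$$\max Y(\tau)\le\max Y(\varepsilon)+\tau-\varepsilon\le C\varepsilon+\tau-\varepsilon .$$
Letting $\varepsilon\to0$ gives $Y\le\tau$, and with (13.2) $Y=\tau$.

So every subsequential limit is $\omega_\infty(\tau)=\tau\,\omega_{\mathbb H}+p_0\sqrt{-1}\,dz\wedge d\bar z$, and therefore $\omega^s\to\omega_\infty$ in $C^\infty_{loc}$ as $s\to\infty$. By Example 3 the limit is a homogeneous expanding soliton with $\phi_t(w,z)=(w,t^{-1/2}z)$. This proves Theorem A(3).

## 14. Gromov–Hausdorff convergence to the base

**Step 1: uniform comparison on $M'$.** Let $K_0\subset\mathbb H$ be compact with $\pi_1(B')\cdot K_0=\mathbb H$. On $K_0\times\mathbb C$ both $\omega^s(1)$ and $\omega_{KE}+p_0\sqrt{-1}\theta_s\wedge\bar\theta_s$ converge to $\omega_\infty(1)$. The convergence is uniform in $z$, because both are $s^{-1/2}\Lambda$-periodic. Both are invariant under $\psi_s^{-1}\Gamma\psi_s$, which moves every point into $K_0\times\mathbb C$. Undoing the scaling with $s=t$, there are $\varepsilon_t\to0$ with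
$$(1-\varepsilon_t)\hat\omega_t\le\omega_t\le(1+\varepsilon_t)\hat\omega_t,\qquad\hat\omega_t=t\,\omega_{KE}+p_0\sqrt{-1}\,\theta\wedge\bar\theta\quad\text{on }M'. \tag{14.1}$$

**Step 2: distances in $B$ lift to $\mathbb H$.** Let $d_t$ be the distance of $\omega_t/t$ on $M$. The composite $\mathbb H\to B'\to B$ is a covering away from the orbifold points, is modeled on $x\mapsto x^m$ over an orbifold point of order $m$, and preserves lengths of curves. *Claim: for $\zeta\in\mathbb H$ over $b\in B$ and $b'\in B$, there is $\zeta'\in\mathbb H$ over $b'$ with $d_{\mathbb H}(\zeta,\zeta')=d_B(b,b')$.* Given $\varepsilon>0$, take a path from $b$ to $b'$ of length at most $d_B(b,b')+\varepsilon$ whose interior avoids the finitely many orbifold points. Such a path exists: the part between the first entry into and the last exit from a small disc around an orbifold point can be replaced by an arc of the boundary circle, at arbitrarily small cost; if an endpoint is the orbifold point itself, use a radial segment. By the local model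 at the endpoints and the covering property elsewhere, the path lifts to one of the same length from $\zeta$ to a point over $b'$. The preimage of $b'$ is closed and discrete in the complete space $\mathbb H$, so the least distance from $\zeta$ to it is attained, and it is at most $d_B(b,b')$. Projecting paths gives the reverse inequality.

**Step 3: lower bound.** A path in $M$ lifts to $\tilde M$ and projects to $\mathbb H$. By (8.1), $\omega_t/t\ge\omega_{KE}$, so its $\omega_t/t$-length does not increase. Projecting further to $B$, $d_B(\pi x,\pi y)\le d_t(x,y)$.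

**Step 4: upper bound.** Let $\tilde x=(w_x,z_x)$ lie over $x$ and choose, by Step 2, $w_y$ over $\pi(y)$ with $d_{\mathbb H}(w_x,w_y)=d_B(\pi x,\pi y)$. Lift the geodesic from $w_x$ to $w_y$ horizontally, $\dot z=-a\dot w$, starting at $\tilde x$. Along the lift $\theta=0$, so by (14.1) its $\omega_t/t$-length is at most $(1+\varepsilon_t)^{1/2}d_B(\pi x,\pi y)$. It ends in $\{w_y\}\times\mathbb C$. Next we move inside this fibre to a point over $y$. The fibre $F=\pi^{-1}(\pi(y))$ is connected, and its preimage in $M'$ is a finite disjoint union of fibres of $\pi'$. The image of $\{w_y\}\times\mathbb C$ in $M'$ is one of them, open and closed in the preimage, so it covers $F$. Hence some point of $\{w_y\}\times\mathbb C$ lies over $y$, and by $\Lambda$-periodicity it can be chosen at $|dz|$-distance at most $\mathrm{diam}(\mathbb C/\Lambda)$ from the end of the horizontal lift. On $\{w_y\}\times\mathbb C$ we have $\theta=dz$, so by (14.1) it is reached with $\omega_t/t$-length at most $Ct^{-1/2}$.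

Altogether
$$d_B(\pi x,\pi y)\le d_t(x,y)\le(1+\varepsilon_t)^{1/2}d_B(\pi x,\pi y)+Ct^{-1/2}.$$
Since $d_B$ is bounded, $\pi$ is a surjection with distortion tending to $0$. This proves Theorem A(2), and with it Theorem A. The conjecture is true. $\blacksquare$

## 15. Sharper asymptotics, and Kodaira dimension zero

The complements in this section are not used above.

**Theorem B.** *In the setting of Theorem A:*

1. *$\omega_t\ge t\,\pi^*\omega_{KE}$ for every $t>0$, and the constant $1$ is optimal: $t\,\mathrm{tr}_{\omega_t}\pi^*\omega_{KE}\to1$ uniformly.*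
2. *With $\hat\omega_t$ as in (14.1), for every $k\ge0$, $\ \sup_{M'}|\hat\nabla^k(\omega_t-\hat\omega_t)|_{\hat\omega_t}=o(t^{-k/2})$.*
3. *$|\nabla^kRm(\omega_t)|_{\omega_t}\le C_k(1+t)^{-1-k/2}$ (Levi-Civita). Moreover $t\sup_M|Rm(\omega_t)|$ converges to the curvature norm of $\omega_{KE}\oplus$ flat, and $t^{1/2}\sup_M|\partial\omega_t|_{\omega_t}\to0$.*
4. *$p_0$ is the time-independent ratio $\int_F\omega\big/\int_F\sqrt{-1}\,dz\wedge d\bar z$ over a fibre $F$ of $M'$. The blowdown limit depends on $\omega$ only through this ratio, and up to the automorphism $z\mapsto cz$ of $\tilde M$ it does not depend on $\omega$ at all. Two solutions with the same fibre area satisfy $(1-\varepsilon_t)\omega_t'\le\omega_t\le(1+\varepsilon_t)\omega_t'$ with $\varepsilon_t\to0$.*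

*Proof.* (1) The bound is (8.1). We have $s\,u(s)\circ\psi_s=\mathrm{tr}_{\omega^s(1)}\omega_{KE}\to\mathrm{tr}_{\omega_\infty(1)}\omega_{KE}=1$, uniformly by the periodicity and invariance used in Section 14, Step 1.

(2) Let $\hat g^s$ be the metric of $\omega_{KE}+p_0\sqrt{-1}\theta_s\wedge\bar\theta_s=s^{-1}\psi_s^*\hat\omega_s$, and $A_s$ the difference of $\omega^s(1)$ and this form. On $K_0\times\mathbb C$, $A_s\to0$ with all derivatives, uniformly by periodicity, and the $\hat g^s$ converge smoothly. By invariance $|\hat\nabla^kA_s|_{\hat g^s}\to0$ uniformly on $\mathbb H\times\mathbb C$. Since $\psi_s^*(\omega_s-\hat\omega_s)=sA_s$, and a $2$-tensor satisfies $|\nabla^k(sA)|_{s\hat g}=s^{-k/2}|\nabla^kA|_{\hat g}$, the claim follows.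

(3) For $t=s\ge1$ the bounds of Section 13, Step 1, uniform in $z$, together with invariance, bound $|\nabla^kRm|$ of $\omega^s(1)$ on $\mathbb H\times\mathbb C$ uniformly in $s$. Also $|\nabla^kRm|_{sg}=s^{-1-k/2}|\nabla^kRm|_g$. For $t\le1$ use compactness. The convergence $\omega^s(1)\to\omega_{\mathbb H}+p_0\sqrt{-1}dz\wedge d\bar z$ is uniform with derivatives, and the limit is a homogeneous Kähler product, whose curvature norm is constant and which has $\partial\omega_\infty=0$. Since $|Rm|_{sg}=s^{-1}|Rm|_g$ and $|\partial(s\omega)|_{sg}=s^{-1/2}|\partial\omega|_g$, the two limits follow. All these quantities are local, so the statements descend to $M$.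

(4) The ratio is the fibre average of $p$, so it is $p_0$ by Lemma 2, independent of $t$ by Section 9. The limit in Theorem A(3) involves $\omega$ only through $p_0$, and pulling back by $z\mapsto cz$ replaces $p_0$ by $|c|^2p_0$. Two solutions with the same $p_0$ are compared with the same $\hat\omega_t$ in (14.1). $\square$

**Theorem C.** *Let $M$ be a minimal elliptic surface with $b_1(M)$ odd and $\kappa(M)\in\{0,1\}$. Then pluriclosed flow exists on $[0,\infty)$ for every initial pluriclosed metric.*

*Proof.* The case $\kappa(M)=1$ is Theorem A(1). Let $\kappa(M)=0$.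

**Step 1: structure.** As in Section 5, Step 1, a finite étale cover $M'$ is a principal $E$-bundle over a curve $B'$. The field $Z$ is holomorphic without zeros, so $K_{M'}=\pi'^*K_{B'}$. Kodaira dimension is invariant under finite étale covers, so $B'$ has genus $1$. Replace $\mathbb H$ by $\mathbb C$, which has the same vanishing cohomology, and $\omega_{KE}$ by a flat metric $\omega_{fl}=\sqrt{-1}\,\kappa\,dw\wedge d\bar w$ with $\kappa$ a positive constant. The construction of $\theta$ uses only that $M$ is not Kähler and gives $\bar\partial\theta=\sqrt{-1}\,\omega_{fl}$. Sections 6, 7, 9 and Step 1 of Section 10 apply verbatim, so (10.1) holds.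

**Step 2: estimates.** Now $\Delta\log\kappa=0$, so Section 8, Step 1 gives $(\partial_t-\Delta)\log u\le0$ and $u\le U_0:=\max u(0)$. In Section 8, Step 2 with $\epsilon=\frac12$ all terms $\Delta f$ vanish, so $(\partial_t-\Delta)m=-|\nabla^{(1)}\eta|^2_{H_1}$ and $(\partial_t-\Delta)N\le2\sqrt u\,|\nabla^{(1)}\eta|_{H_1}N^{1/2}$. With $K=1+t$,
$$(\partial_t-\Delta)(N+Km)\le\frac uKN+m\le\frac{U_0+1}{1+t}(N+Km),$$
so $N\le C(1+t)^{U_0+1}$. Since $Nm\ge1$, $m=\sqrt{pu}$ and (10.1) holds, on any $[0,T)$ with $T<\infty$ the quantities $u$, $u^{-1}$, $|\theta|_g^2=N\sqrt{u/p}$ and $D/\kappa=p/u$ are bounded.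

**Step 3: continuation.** As in Section 10, Steps 3 and 4, $\omega_t$ is uniformly equivalent on $[0,T)$ to the fixed metric $\omega_{fl}+\sqrt{-1}\theta\wedge\bar\theta$, and $\varphi$ is locally bounded. The argument of Section 12 then shows that the flow cannot stop at a finite time. $\blacksquare$
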